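# A Smith theorem at height $n$ for finite dimensional complexes

## 1. Guessing that fixed points of a $K(n)$-acyclic complex are $K(n-r)$-acyclic

Fix a prime $p$. Write $K(n)$ for the $n$th Morava $K$-theory at $p$, so that $K(n)_*=\mathbb F_p[v_n^{\pm1}]$ with $|v_n|=2(p^n-1)$ for $n\ge1$, and $K(0)_*$ is rational homology. Spaces are unbased. We write $\widetilde K(n)_*(X)=0$, and say that $X$ is $K(n)$-acyclic, if $X\to\mathrm{pt}$ induces an isomorphism $K(n)_*(X)\to K(n)_*(\mathrm{pt})$. In particular $\emptyset$ is not acyclic. Put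
$$k_n(X)=\dim_{K(n)_*}K(n)_*(X).$$

Let $A$ be a finite abelian $p$-group. Its *rank* $r$ is the minimal number of generators; thus $A$ is a product of $r$ nontrivial cyclic groups. An $A$-CW complex is built by attaching cells $A/H\times D^s$; it is *finite dimensional* if the dimensions $s$ are bounded. There may be infinitely many cells. The fixed points $X^A$ form the subcomplex of cells of type $A/A$.

For finite complexes there is a chromatic Smith theorem: if $X$ is a finite $A$-space, $n\ge r$ and $\widetilde K(n)_*(X)=0$, then $\widetilde K(n-r)_*(X^A)=0$. This was proved by Barthel, Hausmann, Naumann, Nikolaus, Noel and Stapleton under the additional assumption that $X$ has a fixed point, and it holds without that assumption. Balderrama and Kuhn ("An elementary proof of the chromatic Smith fixed point theorem", arXiv:2303.02022) ask what happens for finite dimensional complexes. The first answer one would guess is that finiteness can be relaxed to finite dimensionality at no cost.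

**Guess.** If $X$ is a finite dimensional $A$-CW complex, $n\ge r$ and $\widetilde K(n)_*(X)=0$, then $\widetilde K(n-r)_*(X^A)=0$.

Let us test it.

*Cones.* Let $X$ be the cone on a finite dimensional $A$-CW complex $Z$. It is contractible, and $X^A$ is the cone on $Z^A$ (a point if $Z^A=\emptyset$), again contractible. The guess survives.

*Trivial actions.* Now $X^A=X$, and the guess says that $K(n)$-acyclic spaces are $K(n-r)$-acyclic. A theorem of Bousfield says that for any space, $\widetilde K(n)_*(X)=0$ implies $\widetilde K(m)_*(X)=0$ for all $n\ge m\ge1$. So the guess survives if $n-r\ge1$. For $n=r\ge1$ it fails. Let $M(\mathbb Q)$ be the mapping telescope of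
$$S^1\xrightarrow{2}S^1\xrightarrow{3}S^1\xrightarrow{4}\cdots,$$
a two-dimensional complex. For $n\ge1$ the reduced $K(n)$-homology is the colimit of copies of $\Sigma K(n)_*$ under multiplication by $2,3,4,\dots$. Infinitely many of these integers are divisible by $p=0$, so the colimit is $0$. Rationally all maps are isomorphisms, so $H_1(M(\mathbb Q);\mathbb Q)=\mathbb Q$ and $k_0(M(\mathbb Q))=2$.

*A nontrivial action.* Model $M(\mathbb Q)$ by a finite dimensional simplicial set, and let $A=C_p$ permute the factors of $X=M(\mathbb Q)^{p}$ cyclically. The action is simplicial, so $X$ is a finite dimensional $A$-CW complex. By the Künneth theorem $X$ is $K(n)$-acyclic for all $n\ge1$. Its fixed set is the diagonal $M(\mathbb Q)$, which is $K(n-1)$-acyclic for $n\ge2$ and not for $n=1$. This is the same pattern.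

*Infinite dimension.* If $A\ne1$, then $X=EA$ is contractible and $X^A=\emptyset$. So some dimension hypothesis is needed.

The guess is therefore wrong for $n=r\ge1$, and every test is passed when $n-r\ge1$. Note also that one cannot simply feed finite subcomplexes into the finite theorem: $M(\mathbb Q)$ is the union of finite telescopes, each homotopy equivalent to $S^1$ with $k_n(S^1)=2$, so an acyclic complex need not be a union of acyclic finite ones in any visible way. The infinite complex has to be dealt with directly.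

## 2. The statement for $n\ge r+1$ and its reduction to cyclic groups

**Theorem A.** Let $A$ be a finite abelian $p$-group of rank $r$, let $X$ be a finite dimensional $A$-CW complex, and let $n\ge r+1$. If $\widetilde K(n)_*(X)=0$, then $\widetilde K(n-r)_*(X^A)=0$.

We shall prove something stronger.

**Theorem B.** Let $G$ be a finite $p$-group with a chain $1=G_0\lhd G_1\lhd\dots\lhd G_c=G$ in which all $G_i/G_{i-1}$ are cyclic and nontrivial. Let $X$ be a finite dimensional $G$-CW complex and $n\ge c+1$.

1. If $\widetilde K(n)_*(X)=0$, then $\widetilde K(n-c)_*(X^G)=0$.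
2. If $k_n(X)<\infty$, then $k_{n-c}(X^G)\le k_n(X)$; in particular the left side is finite.

An abelian $A$ of rank $r$ has such a chain with $c=r$, so Theorem A is part of B(1). A nonabelian example of a chain is $1\lhd C_4\lhd D_8$, with $c=2$. To get a feeling for B(2): if $C_2$ acts on $S^1$ by a reflection, then $X^G$ is two points and the inequality reads $2\le2$; if $C_p$ acts on $S^1$ by a free rotation, it reads $0\le2$; for $X=\mathrm{pt}$ it reads $1\le1$, so the constant $1$ cannot be improved.

**Reduction to cyclic groups.** The aim is to peel off one cyclic quotient at a time. Restricted to $G_i$, the complex $X$ is a $G_i$-CW complex. Since $G_{i-1}$ is normal in $G_i$, the set $(G_i/H)^{G_{i-1}}$ is all of $G_i/H$ if $G_{i-1}\le H$ and empty otherwise. Hence $X^{G_{i-1}}$ is a finite dimensional $G_i/G_{i-1}$-CW complex, and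
$$X^{G_i}=(X^{G_{i-1}})^{G_i/G_{i-1}} .$$
At step $i$ we apply the theorem for the cyclic group $G_i/G_{i-1}$ and pass from height $n-i+1$ to height $n-i\ge n-c\ge1$. The acyclicity statements compose, and so do the inequalities. So it suffices to treat $c=1$.

**From now on** $A=C_q$ with $q=p^k$, $k\ge1$; $n\ge2$, $m=n-1\ge1$; $X$ is a finite dimensional $A$-CW complex, and $Y=X^A$, a CW complex of dimension at most $\dim X$.

## 3. A module $R$ that sees both heights

We need a cohomology theory that is controlled by $K(n)$, contains $K(n-1)$ after inverting one element, and is complex oriented so that Euler classes are available. First the textbook facts.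

Let $\mathbb F=\mathbb F_{p^n}$ and let $E=E_n$ be Lubin–Tate theory, a commutative $S$-algebra (Goerss–Hopkins–Miller) with
$$E_*=E_0[u^{\pm1}],\quad |u|=2,\quad E_0=W(\mathbb F)[[u_1,\dots,u_{n-1}]].$$
It is Landweber exact via $BP_*\to E_*$, $v_i\mapsto u_iu^{p^i-1}$ for $i<n$ (with $u_0=p$), $v_n\mapsto u^{p^n-1}$, $v_j\mapsto0$ for $j>n$. Let $F$ be its formal group law over $E_0$, and let $I_m=(p,u_1,\dots,u_{m-1})$. We use the following.

* **(F1)** $E$ is $K(n)$-local: a map that is a $K(n)_*$-isomorphism induces an isomorphism on $E^*$. The spectrum $K_n:=E/(p,u_1,\dots,u_{n-1})$ is, as a spectrum, $\bigvee_{i=0}^{p^n-2}(\Sigma^{2i}K(n))^{\vee n}$.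
* **(F2)** $K(n)^*(Z)=\operatorname{Hom}_{K(n)_*}(K(n)_*Z,K(n)_*)$.
* **(F3)** $E^0(\mathbb{CP}^\infty)=E_0[[x]]$. A complex line bundle $L$ has an Euler class $e(L)$, the pullback of $x$; $e(L^j)=[j](e(L))$, the trivial bundle has Euler class $0$, and there is a Thom isomorphism. (We use $u$ to move Thom and Euler classes into degree $0$.)
* **(F4)** $[p](x)\equiv u_mx^{p^m}+_Fx^{p^n}$ modulo $I_m$, and $[p](x)\equiv x^{p^n}$ modulo $(p,u_1,\dots,u_{n-1})$.
* **(F5)** $E^*(BC_q)=E_*[[x]]/([q](x))$, free over $E_*$ on $1,x,\dots,x^{q^n-1}$, where $x$ is the Euler class of a faithful character $\lambda$.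
* **(F6)** (Weierstrass) If $\kappa$ is a field and $f\in\kappa[[y,z]]$ is a unit times $z^d$ modulo $y$, then $\kappa[[y,z]]/(f)$ is free over $\kappa[[y]]$ on $1,z,\dots,z^{d-1}$.

The *rank* of a map of graded vector spaces over a graded field is the dimension of its image.

**Equal ranks for $K_n$ and $K(n)$.** We check that for any map $f$ of spectra, $\operatorname{rank}(K_n)_*(f)$ over $\mathbb F[u^{\pm1}]$ equals $\operatorname{rank}K(n)_*(f)$. By (F1), the image of $(K_n)_*(f)$ is a sum of $n$ copies of $\Sigma^{2i}\operatorname{im}K(n)_*(f)$ for each $0\le i\le p^n-2$. Count $\mathbb F_p$-dimensions in degrees $0$ and $1$. On the left we get $n\cdot\operatorname{rank}(K_n)_*(f)$, since $\dim_{\mathbb F_p}\mathbb F=n$. On the right the degrees $-2i$ and $1-2i$ run once through all residues modulo $2(p^n-1)$, so we get $n\cdot\operatorname{rank}K(n)_*(f)$. The same count works in cohomology, and for $E_m$ and $K(m)$.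

**Quotients on which the relation acts null.** We want elements we have divided out to act trivially as maps, not only on coefficients. Let $a\in E_0$ be such that $E/a$ has even homotopy and $\pi_0(E/a)=E_0/a$. The $E$-module map $a:E/a\to E/a$ restricts on $E$ to $a\cdot1=0\in\pi_0(E/a)$. So it factors through the cofibre $E/a\to\Sigma E$, that is, through an element of $\pi_1(E/a)=0$. Hence $a:E/a\to E/a$ is null as an $E$-module map.

**Definition.** Put
$$R=E/p\wedge_EE/u_1\wedge_E\dots\wedge_EE/u_{m-1},\qquad t:=u_m,\qquad Q=R[t^{-1}].$$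

Since $p,u_1,\dots,u_{m-1}$ is a regular sequence and $m=n-1$, we have $R_*=E_*/I_m=\mathbb F[[t]][u^{\pm1}]$, and $Q_*=\mathbb F((t))[u^{\pm1}]$ is a graded field. For $p=2$, $n=2$ this is $R=E/2$ with $R_*=\mathbb F_4[[u_1]][u^{\pm1}]$. The properties we need:

* Each generator of $I_m$ acts on $R$ as a null $E$-module map. So $R_*(Z)$ is an $R_*$-module for every spectrum $Z$, and for a space $Z$, $R^*(Z)$ is an $E^*(Z)$-module killed by $I_m$.
* $R$ is a finite iterated cofibre of copies of $E$; hence it is $K(n)$-local, and $F(Z,R)\simeq F(Z,E)\wedge_ER$ for every $Z$ (both sides are exact in $R$ and agree for $R=E$). Also $R/t=K_n$.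
* $Q_*(Z)=R_*(Z)[1/t]$ for all $Z$, and $Q^*(Z)=R^*(Z)[1/t]$ for *finite* spectra $Z$, since mapping out of a finite spectrum commutes with the telescope defining $Q$.

By the same nullity statement at height $n$, $(K_n)_*(Z)$ and $K_n^*(Z)$ are killed by $(p,u_1,\dots,u_{n-1})$.

## 4. Inverting an Euler class lowers the height by one

**A familiar example.** For $p$-complete $K$-theory (height $1$) and $F(x,y)=x+y+xy$, we have $[p](x)=(1+x)^p-1=x\,\Phi_p(1+x)$, with $\Phi_p(1+x)=x^{p-1}+\dots+p$ an Eisenstein polynomial. Inverting $x$ in $K^0(BC_p)=\mathbb Z_p[[x]]/([p](x))$ leaves $\mathbb Z_p[\zeta_p][1/(\zeta_p-1)]=\mathbb Q_p(\zeta_p)$. So inverting the Euler class inverted $p$: height $1$ became height $0$. We now do this one step up, with $t$ in the role of $p$.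

Let $\lambda$ be a faithful character of $A=C_q$, let $x\in E^0(BA)$ be its Euler class, and put $e=[p^{k-1}](x)$, the Euler class of $\lambda^{p^{k-1}}$. The kernel of $\lambda^{p^{k-1}}$ is the subgroup of index $p$, which contains every proper subgroup of the cyclic group $A$. Hence
$$e|_{BH}=0\quad\text{for every proper subgroup }H<A. \tag{1}$$
Write $X_{hA}=EA\times_AX$.

**Lemma 1 (localization).** The map $R^*(X_{hA})[1/e]\to R^*(Y_{hA})[1/e]=R^*(BA\times Y)[1/e]$ is an isomorphism.

*Proof.* The purpose is to show that all cells outside $Y$ are killed by a power of $e$. Put $X_s=X^A\cup X^{(s)}$ and $X_{-1}=X^A$. The quotient $X_s/X_{s-1}$ is a wedge of $(A/H)_+\wedge S^s$ with $H$ proper, so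
$$R^*\big((X_s)_{hA},(X_{s-1})_{hA}\big)=\prod R^{*-s}(BH),$$
where $E^0(BA)$ acts through restriction to $E^0(BH)$. By (1), $e$ acts as $0$, even though the product may be infinite. The exact sequences of triples are $E^0(BA)$-linear, so by induction $e^{s+1}$ kills $R^*((X_s)_{hA},Y_{hA})$. Hence $e^{\dim X+1}$ kills $R^*(X_{hA},Y_{hA})$. Localization is exact, and the claim follows. $\square$

Here finite dimensionality is used for the first time. For $X=EA$ the lemma would fail: the source is $R^*(BA)[1/e]$, which is nonzero by Lemma 2 below, while $Y=\emptyset$.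

Let $\Lambda=\mathbb F[[t,x]]=E_0[[x]]/I_m$ and $S=R^0(BA)=\Lambda/([q](x))$. By (F5), $F(BA_+,E)$ is a finite free $E$-module, so $F(BA_+,R)\simeq F(BA_+,E)\wedge_ER$ is a finite sum of copies of $R$. Applying $F(Y_+,-)$, the external product gives an $E^0(BA)$-linear isomorphism, natural in $Y$,
$$R^*(BA\times Y)\cong E^0(BA)\otimes_{E_0}R^*(Y)=S\otimes_{\mathbb F[[t]]}R^*(Y).\tag{2}$$
There is no finiteness condition on $Y$ here. The last equality holds because $I_m$ kills $R^*(Y)$.

**Lemma 2.** There is $g\in t+x\Lambda$ with $S[1/e]=(\Lambda/g)[1/e]=:D$. The map $\mathbb F[[x]]\to\Lambda/g$ is an isomorphism; in $\Lambda/g$, $e$ is a unit times $x^s$ with $s\ge1$. Consequently $D=\mathbb F((x))$ is a field, and $t\ne0$ in $D$.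

*Proof.* **Step 1: factor $[q](x)$.** Write $F(a,b)=a+b+ab\,c(a,b)$. In $\Lambda$, by (F4),
$$[p](x)=tx^{p^m}+x^{p^n}+tx^{p^m+p^n}c=x^{p^m}\big(t(1+x^{p^n}c)+x^{p^n-p^m}\big)=x^{p^m}w(x)\big(t+\epsilon(x)x^{p^n-p^m}\big),$$
where $c$ is evaluated at $(tx^{p^m},x^{p^n})$, $w=1+x^{p^n}c$ is a unit and $\epsilon=w^{-1}$. Since $e=[p^{k-1}](x)\in x\Lambda$, we may substitute it:
$$[q](x)=[p](e)=e^{p^m}w(e)\,g,\qquad g=t+\epsilon(e)\,e^{p^n-p^m}.\tag{3}$$
Inverting $e$ gives $S[1/e]=(\Lambda/g)[1/e]$. As $e\in x\Lambda$, we have $g\in t+x\Lambda$.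

**Step 2: identify $\Lambda/g$.** Modulo $x$, $g$ is $t$. So (F6) with $y=x$, $z=t$, $d=1$ gives $\Lambda/g\cong\mathbb F[[x]]$.

**Step 3: show that $e$ and $t$ survive.** Suppose $e=0$ in $\Lambda/g$. Then $t=-\epsilon(e)e^{p^n-p^m}=0$ there, so $\Lambda/g$ is a quotient of $\Lambda/t=\mathbb F[[x]]$. By Step 2 the composite $\mathbb F[[x]]=\Lambda/t\to\Lambda/g$ is an isomorphism. But in $\Lambda/t$ we have $[p](x)=x^{p^n}$, so $e=x^{p^{n(k-1)}}\ne0$, a contradiction. So $e\neq0$ in the discrete valuation ring $\mathbb F[[x]]$; it is a unit times $x^s$, and $s\ge1$ because $e\in x\Lambda$. Hence $D=\mathbb F[[x]][1/e]=\mathbb F((x))$, and $t=-\epsilon(e)e^{p^n-p^m}\ne0$ in $D$. $\square$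

For $p=2$, $n=2$, $k=1$: $e=x$ and $g=t+\epsilon(x)x^2$. So in $D=\mathbb F_4((x))$ the element $t$ is a unit times $x^2$.

Since $t$ is invertible in $D$, the field $D$ is an extension of $\mathbb F((t))$. Lemmas 1 and 2 together with (2) give, naturally in $X$,
$$R^*(X_{hA})[1/e]\cong D\otimes_{\mathbb F((t))}R^*(Y)[1/t].\tag{4}$$

**Corollary 3.** If $\widetilde K(n)_*(X)=0$, then $Y\ne\emptyset$ and $\dim_{\mathbb F((t))}\big(R^0(Y)\oplus R^1(Y)\big)[1/t]=1$.

*Proof.* The cofibre $Z$ of $\Sigma^\infty X_+\to S$ satisfies $K(n)\wedge Z\simeq0$, so $K(n)\wedge Z_{hA}\simeq(K(n)\wedge Z)_{hA}\simeq0$. Hence $X_{hA}\to BA$ is a $K(n)_*$-isomorphism. As $R$ is $K(n)$-local, $R^*(BA)\cong R^*(X_{hA})$. Compare (4) for $\mathrm{pt}$ and for $X$: the projection $Y\to\mathrm{pt}$ induces an isomorphism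
$$D\otimes_{\mathbb F((t))}R^*(\mathrm{pt})[1/t]\to D\otimes_{\mathbb F((t))}R^*(Y)[1/t].$$
Field extensions are faithfully flat, so $R^*(Y)[1/t]\cong R^*(\mathrm{pt})[1/t]=\mathbb F((t))[u^{\pm1}]\neq0$. This has total dimension $1$ in degrees $0$ and $1$, and $Y=\emptyset$ would give $0$. $\square$

## 5. Recovering $K(n-1)$ from $R^*(Y)[1/t]$

If $Y$ were finite we would be nearly done: $R^*(Y)[1/t]=Q^*(Y)$, the graded field $Q_*$ carries a formal group of height $m$, and one compares $Q$ with $K(m)$. The sensible thing is to try the same for infinite $Y$. It stops at the equality $R^*(Y)[1/t]=Q^*(Y)$. For an infinite discrete $Y$ it already fails: $R^0(Y)[1/t]=(\prod\mathbb F[[t]])[1/t]$ contains only families with bounded denominators, while $Q^0(Y)=\prod\mathbb F((t))$.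

The failure is not cosmetic. In the case we have excluded, $n=1$ and $m=0$, the analogue of $R$ is $E_1$ with $t=p$. For $Y=M(\mathbb Q)$, which is $K(1)$-acyclic, $E_1^*(Y)[1/p]=E_1^*(\mathrm{pt})[1/p]$ has total dimension $1$ in degrees $0$ and $1$, while $k_0(Y)=2$. So $R^*(Y)[1/t]$ may be too small to bound $K(m)_*(Y)$ when $m=0$, and $m\ge1$ must enter.

The way past this is not to compute $R^*(Y)[1/t]$ but to show that it is *large enough*: squeeze it between two finite spectra. A finite list of classes in $K(m)^*(Y)$ factors through a map from $Y$ to one finite spectrum $F$, and can be detected on a finite subcomplex $Y'\subset Y$. On $F$ and $Y'$ inverting $t$ is harmless. To use this we need to compare ranks of *maps* for $Q$ and $K(m)$.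

**Lemma 4.** For every map $f$ of spectra, $\operatorname{rank}_{Q_*}Q_*(f)=\operatorname{rank}_{K(m)_*}K(m)_*(f)$.

*Proof.* Let $E'=E_m$, with $E'_*=W(\mathbb F_{p^m})[[u_1',\dots,u_{m-1}']][u'^{\pm1}]$ and $u_0'=p$, and let $K'=E'/(p,u'_1,\dots,u'_{m-1})$. We pass to a common extension $\mathcal E=E'\wedge E$.

**Step 1: the ring $\bar A$.** The purpose is to find a ring in which both theories become base changes. By Landweber exactness,
$$\mathcal E_*=E'_*\otimes_{BP_*}BP_*BP\otimes_{BP_*}E_*$$
is concentrated in even degrees and flat over $E_*$ and over $E'_*$. The ideal $(p,v_1,\dots,v_{m-1})\subset BP_*$ is invariant, and $u_i$, $u_i'$ are unit multiples of the images of $v_i$. Hence $(p,u_1,\dots,u_{m-1})$ and $(p,u_1',\dots,u_{m-1}')$ generate the same ideal $J\subset\mathcal E_*$. By flatness, each element of either sequence is a nonzerodivisor modulo the previous ones. Let $\bar A=\mathcal E_*/J$, and put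
$$M=\mathcal E\wedge_ER,\qquad M'=\mathcal E\wedge_{E'}K'.$$
By flatness both have homotopy $\bar A$.

**Step 2: $M\simeq M'$ as $\mathcal E$-modules.** This is needed because $M$ and $M'$ are built from different sequences. Each $u_i'$ acts on $K'$ as a null $E'$-module map (Section 3), so it acts on $M'$ as a null $\mathcal E$-module map. Every degree $0$ element of $J$ has the form $\sum c_iu_i'$ with $c_i\in\mathcal E_0$, so it too acts on $M'$ as a null map; in particular each $u_i$ with $0\le i<m$ does, where $u_0=p$. Let $M(0)=\mathcal E$ and let $M(i+1)$ be the cofibre of $u_i$ on $M(i)$, so that $M(m)=M$. Start with $f_0:\mathcal E\to M'$ representing $1\in\pi_0M'$. Given $f_i:M(i)\to M'$, the map $f_i\circ u_i=u_i\circ f_i$ is null, so $f_i$ extends to $f_{i+1}:M(i+1)\to M'$. On homotopy, $f_m$ is an $\mathcal E_*$-linear map $\bar A\to\bar A$ with $1\mapsto1$. So $f_m$ is an equivalence.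

**Step 3: the comparison of homology.** For a spectrum $Z$ we have $M\wedge Z=\mathcal E\wedge_E(R\wedge Z)$, and similarly for $M'$. By flatness, and since $R_*(Z)$ and $K'_*(Z)$ are killed by the relevant ideals, naturally in $Z$
$$\bar A\otimes_{R_*}R_*(Z)=\mathcal E_*\otimes_{E_*}R_*(Z)\cong\pi_*(M\wedge Z)\cong\pi_*(M'\wedge Z)\cong\bar A\otimes_{K'_*}K'_*(Z).$$
In $BP_*BP$ we have $\eta_R(v_m)\equiv\eta_L(v_m)$ modulo $I_m$. In $\bar A$ this reads
$$t\,u^{p^m-1}=u'^{\,p^m-1},$$
so $t$ is a unit in $\bar A$. The left side is therefore $\bar A\otimes_{Q_*}Q_*(Z)$, and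
$$\bar A\otimes_{Q_*}Q_*(Z)\cong\bar A\otimes_{K'_*}K'_*(Z)\quad\text{naturally in }Z.\tag{5}$$

**Step 4: $\bar A\ne0$.** Without this, (5) would be empty. Let $\mathsf k$ be an algebraic closure of $\mathbb F((t))$. Let $\Gamma$ be the formal group law of $E$ pushed to $\mathbb F((t))$ along $E_0\to E_0/I_m=\mathbb F[[t]]$. It has $[p](x)=tx^{p^m}+_\Gamma x^{p^n}$ with $t\neq0$, so its height is $m$. Let $\Gamma'$ be the height $m$ formal group law of $E'_0/(p,u'_1,\dots,u'_{m-1})=\mathbb F_{p^m}$, with $\mathbb F_{p^m}$ embedded in $\mathsf k$. By Lazard's theorem, formal group laws of equal finite height over an algebraically closed field of characteristic $p$ are isomorphic. So there is an isomorphism $\theta(z)=az+\cdots$, $a\ne0$, from $\Gamma$ to $\Gamma'$ over $\mathsf k$. Define $E_*\to\mathsf k[w^{\pm1}]$ by $u\mapsto w$ and $E'_*\to\mathsf k[w^{\pm1}]$ by $u'\mapsto aw$, where $|w|=2$. The formal group laws induced from $BP_*$ on $\mathsf k[w^{\pm1}]$ are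
$$w^{-1}\Gamma(wX,wY)\quad\text{and}\quad(aw)^{-1}\Gamma'(awX,awY).$$
Put $\varphi(X)=(aw)^{-1}\theta(wX)=X+\cdots$. Then
$$\varphi\big(w^{-1}\Gamma(wX,wY)\big)=(aw)^{-1}\theta(\Gamma(wX,wY))=(aw)^{-1}\Gamma'\big(aw\,\varphi(X),aw\,\varphi(Y)\big),$$
so $\varphi$ is a strict isomorphism between these two $p$-typical laws. Since $BP_*BP$ classifies such isomorphisms, we get a ring map $\mathcal E_*\to\mathsf k[w^{\pm1}]$. It kills $J$ and sends $1$ to $1\ne0$. Hence $\bar A\ne0$, and we have a ring map $\bar A\to\mathsf k[w^{\pm1}]$.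

**Step 5: read off ranks.** $\bar A$ is free over the graded fields $Q_*$ and $K'_*$. So the image of the map induced by $f$ on the left side of (5) is $\bar A\otimes_{Q_*}\operatorname{im}Q_*(f)$, free of rank $\operatorname{rank}Q_*(f)$. On the right side it is free of rank $\operatorname{rank}K'_*(f)=\operatorname{rank}K(m)_*(f)$, by the count in Section 3. These free modules are isomorphic; tensoring along $\bar A\to\mathsf k[w^{\pm1}]$ shows that their ranks agree. $\square$

**Proposition 5.** Let $Y$ be a finite dimensional CW complex and $m\ge1$. Then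
$$k_m(Y)\le\dim_{\mathbb F((t))}\big(R^0(Y)\oplus R^1(Y)\big)[1/t].$$

*Proof.* Let $d=\dim Y$, and suppose $k_m(Y)\ge s$ with $s$ finite. We show that the right side is at least $s$.

**Step 1: factor classes through a finite spectrum.** This bounds $Y$ from the target side. By (F2) there are homogeneous, $K(m)_*$-linearly independent classes $x_1,\dots,x_s\in K(m)^*(Y)$, say $x_i:\Sigma^\infty Y_+\to\Sigma^{j_i}K(m)$. As $\Sigma^\infty Y_+$ is connective, $x_i$ lifts to the connective cover $S_i=\tau_{\ge0}\Sigma^{j_i}K(m)$. *Because $m\ge1$*, all homotopy groups of $S_i$ are finite. So $S_i$ is a CW spectrum with finitely many cells in each dimension, none negative: when cells of dimension $d'+1$ are attached to a finite spectrum approximating $S_i$, the relative homotopy group to be killed is finitely generated. Let $F_i$ be the $d$-skeleton, a finite spectrum. The cofibre $S_i/F_i$ has only cells of dimension greater than $d$, so every map to it from the $d$-dimensional $\Sigma^\infty Y_+$ is null, and the lift of $x_i$ factors through $F_i$. Put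 $F=\bigvee_iF_i$, and let $g:\Sigma^\infty Y_+\to F$ be the map with these components. All $x_i$ lie in the image of $K(m)^*(g)$, so $\operatorname{rank}K(m)^*(g)\ge s$. By (F2), $\operatorname{rank}K(m)_*(g)\ge s$.

**Step 2: restrict to a finite subcomplex.** This bounds $Y$ from the source side. Choose $s$ classes in $K(m)_*(Y)$ whose images in $K(m)_*(F)$ are independent. $K(m)_*(Y)$ is the colimit over finite subcomplexes, so the classes come from some finite $Y'\subset Y$. With $g'=g|_{Y'_+}$ we have $\operatorname{rank}K(m)_*(g')\ge s$, and by (F2) $\operatorname{rank}K(m)^*(g')\ge s$.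

**Step 3: transfer to $Q$.** Let $Dg':DF\to D(Y'_+)$ be the Spanier–Whitehead dual. Since $K(m)_{-*}(DZ)=K(m)^*(Z)$ for finite $Z$, we have $\operatorname{rank}K(m)_*(Dg')\ge s$. Lemma 4 gives $\operatorname{rank}Q_*(Dg')\ge s$, that is, $Q^*(F)\to Q^*(Y')$ has rank at least $s$.

**Step 4: squeeze.** As $F$ and $Y'$ are finite, the last map is the composite
$$R^*(F)[1/t]\to R^*(Y)[1/t]\to R^*(Y')[1/t].$$
Its rank over $\mathbb F((t))[u^{\pm1}]$ is the $\mathbb F((t))$-dimension of its image in degrees $0$ and $1$, which is at most $\dim_{\mathbb F((t))}(R^0(Y)\oplus R^1(Y))[1/t]$. $\square$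

For $m=0$, Step 1 breaks: $H\mathbb Q$ does not have finitely many cells in each dimension. The example $M(\mathbb Q)$ shows that the statement breaks too.

## 6. Proof of Theorem A and Theorem B(1)

By Section 2 we may take $A=C_q$ and $n\ge2$. Assume $\widetilde K(n)_*(X)=0$. By Corollary 3, $Y=X^A$ is nonempty and $(R^0(Y)\oplus R^1(Y))[1/t]$ has dimension $1$ over $\mathbb F((t))$. As $Y$ is finite dimensional and $m=n-1\ge1$, Proposition 5 gives $k_m(Y)\le1$. Since $Y\ne\emptyset$, the inclusion of a point makes $K(m)_*(\mathrm{pt})$ a retract of $K(m)_*(Y)$ along the projection. Comparing dimensions, $K(m)_*(Y)\to K(m)_*(\mathrm{pt})$ is an isomorphism, that is, $\widetilde K(n-1)_*(X^A)=0$. $\blacksquare$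

## 7. The inequality $k_{n-1}(X^A)\le k_n(X)$

Again $A=C_q$ and $n\ge2$. Let $N=k_n(X)<\infty$, and put
$$B=X_{hA},\qquad C=F(B_+,R),\qquad H=R^0(B)\oplus R^1(B).$$
$H$ is an $S$-module, hence a $\Lambda$-module, and by $u$-periodicity $H\cong\pi_0C\oplus\pi_1C$. By (4) and Proposition 5,
$$k_m(Y)\le\dim_{\mathbb F((t))}\big(R^0(Y)\oplus R^1(Y)\big)[1/t]=\dim_DH[1/e].$$
So it suffices to prove $\dim_DH[1/e]\le N$.

**Step 1: a circle bundle that compares $B$ with $X$.** The hypothesis is about $X$, while $H$ is about $B=X_{hA}$. Let $S(\lambda)$ be the unit circle of $\lambda$ and $W=X\times_AS(\lambda)$. Since $A$ acts freely on $S(\lambda)$, $W$ is equivalent to $EA\times_A(X\times S(\lambda))$, the circle bundle of the line bundle $\lambda$ over $B$. The Thom isomorphism turns the cofibre sequence $W_+\to B_+\to\mathrm{Th}(\lambda)$ into a cofibre sequence of $F(B_+,E)$-modules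
$$C\xrightarrow{\ x\ }C\to F(W_+,R),\tag{6}$$
and likewise with $K_n$ in place of $R$. Moreover $x\mapsto0$ in $E^0(W)$, because $\lambda$ becomes trivial on its own circle bundle.

On the other hand, let $a$ be the generator of $A$ with $\lambda(a)=e^{2\pi i/q}$. The arc from $1$ to $\lambda(a)$ is a fundamental domain for $S(\lambda)$, and $(ax',\lambda(a))\sim(x',1)$ in $W$. So $W$ is the mapping torus of $a:X\to X$, and $F(W_+,K_n)$ is the fibre of $1-a^*$ on $F(X_+,K_n)$. By the count of Section 3 and (F2), $\dim_{\mathbb F}(K_n^0\oplus K_n^1)(X)=N$. The kernel and the cokernel of $1-a^*$ each contribute at most $N$, so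
$$\dim_{\mathbb F}(K_n^0\oplus K_n^1)(W)\le2N.\tag{7}$$

**Step 2: $H$ is finitely generated over $\mathbb F[[t]]$, hence over $\Lambda$.** We need this for ranks to make sense. Let $V=(K_n^0\oplus K_n^1)(B)$. In $E^0(BA)$ we have $0=[q](x)\equiv x^{q^n}$ modulo $(p,u_1,\dots,u_{n-1})$, by iterating (F4), and this ideal acts as zero on $V$. So $x^{q^n}V=0$. By (6) for $K_n$, $V/xV$ embeds in $(K_n^0\oplus K_n^1)(W)$, which is finite dimensional. Each $x^iV/x^{i+1}V$ is a quotient of $V/xV$, so $V$ is finite dimensional. From the cofibre sequence $C\xrightarrow{t}C\to F(B_+,K_n)$, $H/tH$ embeds in $V$. So $H/tH$ is finite dimensional.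

To lift this to $H$ we need a completeness property. Consider inverse systems in which every map is $t$. On $\mathbb F[[t]]$ the map $t$ is injective, so
$$\lim(\mathbb F[[t]],t)=\bigcap_jt^j\mathbb F[[t]]=0,\qquad \textstyle\lim^1(\mathbb F[[t]],t)=\operatorname{coker}\big(\mathbb F[[t]]\to\lim_j\mathbb F[[t]]/t^j\big)=0.\tag{8}$$
Hence $\operatorname{holim}(\cdots\xrightarrow tR\xrightarrow tR)\simeq0$ by the Milnor sequence. Applying $F(B_+,-)$ gives $\operatorname{holim}(\cdots\xrightarrow tC\xrightarrow tC)\simeq0$, and the Milnor sequence for $C$ gives $\lim(H,t)=0=\lim^1(H,t)$.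

Let $P\subset H$ be the $\mathbb F[[t]]$-submodule generated by finitely many lifts of generators of $H/tH$, and let $T=H/P$. Then $H=P+tH$, so $t$ is surjective on $T$, and $\lim(T,t)\to T$ is onto. The module $P$ is a finite sum of copies of $\mathbb F[[t]]$ and of $\mathbb F[[t]]/t^j$. So $\lim^1(P,t)=0$, by (8) and because $t$ is nilpotent on $\mathbb F[[t]]/t^j$. The exact sequence
$$0=\lim(H,t)\to\lim(T,t)\to\textstyle\lim^1(P,t)=0$$
gives $\lim(T,t)=0$, so $T=0$ and $H=P$.

**What a direct count gives.** At this point one can try to finish by counting dimensions over $\mathbb F((t))$. As $V$ is finite dimensional, $x$ has kernel and cokernel of equal dimension on $V$, so (6) and (7) give $\dim V/xV\le N$, and $\dim V\le q^nN$. On the $D$-module $H[1/e]$ the element $t$ is invertible, so $H[1/e]$ is the localization of the finite dimensional space $H[1/t]$ at the endomorphism $e$. Hence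
$$\dim_{\mathbb F((t))}H[1/e]\le\dim_{\mathbb F((t))}H[1/t]\le\dim_{\mathbb F}H/tH\le\dim V\le q^nN .$$
Modulo $t$, $g$ is a unit times $x^{p^{n(k-1)}(p^n-p^m)}$, so by (F6) $\Lambda/g$ is free of that rank over $\mathbb F[[t]]$, and $\dim_{\mathbb F((t))}D=p^{n(k-1)}(p^n-p^{n-1})$. Dividing, $\dim_DH[1/e]\le\frac{p}{p-1}N$. This gives finiteness but not the constant: for $p=2$ it loses a factor $2$. The loss is visible for $X=\mathrm{pt}$: $H[1/t]=S[1/t]$ has dimension exactly $q^n$, but part of it dies when $e$ is inverted. Reducing modulo $t$ cannot tell the two parts apart. The remedy is to divide by $g$ instead of $t$. After inverting $e$, the ring $S$ becomes $(\Lambda/g)[1/e]$, so $g$ sees exactly the part we want. And $g\equiv t$ modulo $x$, so on the circle bundle $W$, where $x=0$, dividing by $g$ is the same as dividing by $t$.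

**Step 3: dividing by $g$.** We build an object that carries $H[1/e]$ and becomes the $K_n$-cohomology of $W$ modulo $x$. Let $\mathcal R=F(\mathbb{CP}^\infty_+,E)$, a commutative $S$-algebra with $\pi_0\mathcal R=E_0[[x]]$. The maps $W\to B\to BA\to\mathbb{CP}^\infty$, the last one classifying $\lambda$, make $C$ and $F(W_+,R)$ into $\mathcal R$-modules. Lift $g\in t+x\Lambda$ to $\tilde g\in u_m+xE_0[[x]]$, and let $G=C/\tilde g=C\wedge_{\mathcal R}\mathcal R/\tilde g$ be the cofibre.

The generators of $I_m$ act on $R$ as null $E$-module maps. Since $C\simeq F(B_+,E)\wedge_ER$, they act on $C$ as null $F(B_+,E)$-module maps, hence as null $\mathcal R$-module maps, and so they act as null maps on $G$. Therefore $\pi_*G$ is a module over $E_0[[x]]/I_m=\Lambda$. From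
$$0\to\operatorname{coker}(g\,|\,\pi_jC)\to\pi_jG\to\ker(g\,|\,\pi_{j-1}C)\to0\tag{9}$$
we see that $\pi_jG$ is finitely generated over the Noetherian ring $\Lambda$ (by Step 2) and killed by $g^2$. Modulo $x$, $g^2$ is $t^2$, so by (F6) $\Lambda/g^2$ is finite over $\mathbb F[[x]]$. Hence $\bar G:=\pi_0G\oplus\pi_1G$ is a finitely generated $\mathbb F[[x]]$-module. Let $\rho$ be its rank.

**Step 4: $\rho\le2N$.** Here the hypothesis on $X$ enters. By (6), $C/x\simeq F(W_+,R)$ as $\mathcal R$-modules, so $G/x\simeq(C/x)/\tilde g\simeq F(W_+,R)/\tilde g$. Since $x\mapsto0\in E^0(W)$, the element $\tilde g$ acts on $F(W_+,R)$ as $u_m=t$. Hence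
$$G/x\simeq F(W_+,R/t)=F(W_+,K_n).$$
The long exact sequence for $x$ on $G$, $2$-periodicity and (7) give
$$2N\ \ge\ \dim_{\mathbb F}\operatorname{coker}(x\,|\,\bar G)+\dim_{\mathbb F}\ker(x\,|\,\bar G)\ \ge\ \rho,$$
because a finitely generated $\mathbb F[[x]]$-module of rank $\rho$ needs at least $\rho$ generators.

**Step 5: $\rho=2\dim_DH[1/e]$.** We compute the same rank from the other side. First, on $\Lambda/g^2$-modules inverting $x$ and inverting $e$ agree. Indeed, by Lemma 2, $e=\upsilon x^s+gh$ in $\Lambda/g^2$ with $\upsilon$ a unit, $s\ge1$ and $g$ nilpotent. A unit plus a nilpotent element is a unit, so if $x$ is invertible then so is $e$; conversely, if $e$ is invertible then so is $\upsilon x^s$, hence $x$. Thus $\rho=\dim_{\mathbb F((x))}\bar G[1/x]=\dim_{\mathbb F((x))}\bar G[1/e]$. Next, $H[1/e]$ is a module over $S[1/e]=D=(\Lambda/g)[1/e]$, so $g$ acts on it as $0$. Localizing (9), in total over the two parities, both the cokernel and the kernel of $g$ become $H[1/e]$. So $\bar G[1/e]$ is an extension of two $\mathbb F((x))$-vector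 spaces, each of dimension $\dim_DH[1/e]$, and $\rho=2\dim_DH[1/e]$.

Steps 4 and 5 give $2\dim_DH[1/e]=\rho\le2N$, as required. With the reduction of Section 2, Theorem B(2) is proved. $\blacksquare$

As a check take $X=\mathrm{pt}$, so $N=1$ and $H=S=\Lambda/(e^{p^m}w(e)g)$ by (3). Then $\operatorname{coker}(g|S)=\Lambda/g\cong\mathbb F[[x]]$. As $\Lambda$ is a domain, $\ker(g|S)=e^{p^m}\Lambda/e^{p^m}g\Lambda\cong\Lambda/g\cong\mathbb F[[x]]$. So $\rho=2=2N$, and no factor is lost.

## 8. Equivariant maps, other heights, and the role of the hypotheses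

**Maps.** Let $f:X\to X'$ be an $A$-map of finite dimensional $A$-CW complexes, with $A$ abelian of rank $r$ and $n\ge r+1$. If $K(n)_*(f)$ is an isomorphism, so is $K(n-r)_*(f^A)$. Indeed, replace $f$ by a cellular approximation and take its unreduced mapping cone. This is a finite dimensional $A$-CW complex that is $K(n)$-acyclic, and its fixed points are the cone of $f^A$. By Theorem A that cone is $K(n-r)$-acyclic, so $K(n-r)_*(f^A)$ is an isomorphism.

**Range of heights.** Under the hypotheses of Theorem A, Bousfield's theorem from Section 1 applied to $X^A$ gives $\widetilde K(j)_*(X^A)=0$ for all $1\le j\le n-r$. Height $j=0$ cannot be included: let $A$ act trivially on $M(\mathbb Q)$.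

**Where the hypotheses enter.** Finite dimensionality of $X$ is used in Lemma 1, to kill the relative term by one power of $e$, and finite dimensionality of $X^A$ is used in Proposition 5, to cut $\tau_{\ge0}\Sigma^jK(m)$ down to a finite skeleton. The example $EA$ of Section 1 shows that it cannot be dropped for $A\neq1$. The condition $n-r\ge1$ is used exactly in Proposition 5, where $K(m)$ must have finite homotopy groups.
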